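# First cohomology of finite simple groups, bounded by the sectional rank

Throughout, $p$ is a prime and $k$ is an algebraically closed field of characteristic $p$. Modules are finite-dimensional left modules. $X\mid Y$ means that $X$ is isomorphic to a direct summand of $Y$; $P(M)$ is the projective cover of $M$; $[Y:M]$ is the multiplicity of a simple module $M$ as a composition factor of $Y$.

## 1. The radical of $P(\mathbf 1)$ and the number $\Sigma$

Let $A$ be a finite-dimensional $k$-algebra with a distinguished one-dimensional module $\mathbf 1$. Put $P=P(\mathbf 1)$; it has a unique maximal submodule $\mathrm{rad}\,P$, with $P/\mathrm{rad}\,P=\mathbf 1$. Let $R$ be the projective cover of $\mathrm{rad}\,P$. The proof turns on this pair of projective modules $P,R$. We measure the size of $R$ by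
$$\Sigma(A)=\sum_M\dim\mathrm{Ext}^1_A(\mathbf 1,M),\qquad M\text{ running over the simple }A\text{-modules up to isomorphism.}$$

**Lemma 1.1.** (a) For every $A$-module $M$, $\dim\mathrm{Ext}^1_A(\mathbf 1,M)\le\dim\mathrm{Hom}_A(\mathrm{rad}\,P,M)\le\dim\mathrm{Hom}_A(R,M)$.
(b) For simple $M$ both inequalities are equalities.
(c) $R\cong\bigoplus_MP(M)^{\dim\mathrm{Ext}^1_A(\mathbf 1,M)}$. So $\Sigma(A)$ is the number of indecomposable summands of $R$, which is the length of the head of $\mathrm{rad}\,P$.
(d) For projective $X$: $R\mid X$ if and only if $\dim\mathrm{Ext}^1_A(\mathbf 1,M)\le\dim\mathrm{Hom}_A(X,M)$ for all simple $M$.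

*Proof.* From $0\to\mathrm{rad}\,P\to P\to\mathbf 1\to0$ we get an exact sequence $\mathrm{Hom}(P,M)\to\mathrm{Hom}(\mathrm{rad}\,P,M)\to\mathrm{Ext}^1(\mathbf 1,M)\to0$. This gives the first inequality. The second holds because $R\to\mathrm{rad}\,P$ is onto. If $M$ is simple, a map $P\to M$ kills $\mathrm{rad}\,P$, so the first map is zero; and $R$ and $\mathrm{rad}\,P$ have the same head, so $\mathrm{Hom}(R,M)=\mathrm{Hom}(\mathrm{rad}\,P,M)$. This is (b). Since $k$ is algebraically closed, a projective $X$ is $\bigoplus_MP(M)^{\dim\mathrm{Hom}(X,M)}$, and (c), (d) follow. $\square$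

Two small examples. If $A=kC_p=k[x]/(x^p)$ and $\mathbf 1=k$, then $P=A$, $\mathrm{rad}\,P=(x)$ is cyclic, $R=A$ and $\Sigma=1$. If $p=3$ and $A=kS_3$, then $P(k)$ is uniserial with factors $k,\mathrm{sgn},k$; the head of $\mathrm{rad}\,P(k)$ is $\mathrm{sgn}$, and again $\Sigma=1$.

For a finite group $G$ take $A=kG$, $\mathbf 1=k$. Since $\mathrm{Ext}^1_{kG}(k,V)=H^1(G,V)$,
$$\Sigma_p(G):=\Sigma(kG)=\sum_V\dim H^1(G,V),\tag{1}$$
the sum over irreducible $kG$-modules. This single number bounds $\dim H^1(G,V)$ for each irreducible $V$, and it bounds the number of irreducible $V$ with $H^1(G,V)\neq0$. Irreducible $kG$-modules are defined over $\overline{\mathbb F}_p$ and $H^1$ commutes with field extension, so $\Sigma_p(G)$ does not depend on $k$; for groups we take $k=\overline{\mathbb F}_p$. We often write $\Sigma(G)$.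

## 2. Sectional rank, and the bound to be proved

**Definition.** The sectional $p$-rank $s_p(G)$ is the largest $r$ such that some section $H/K$ of $G$ ($K\trianglelefteq H\le G$) is elementary abelian of order $p^r$.

It can exceed the rank of every elementary abelian subgroup: if $E$ is extraspecial of order $p^5$, its abelian subgroups have order at most $p^3$, but $E/Z(E)$ is elementary abelian of rank $4$. If $H/K$ is a $p$-group, a Sylow $p$-subgroup of $H$ maps onto it; hence $s_p(G)=s_p(U)$ for a Sylow $p$-subgroup $U$ of $G$. In particular $s_p(G)=s_p(G/Z)$ for a normal subgroup $Z$ of order prime to $p$.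

The following is known (an easy consequence of work of Guralnick and Tiep): if $S$ is a finite nonabelian simple group with $s_p(S)=s$, then $\dim H^1(S,V)\le B(p,s)$ for all irreducible $kS$-modules $V$, and at most $A(p,s)$ of them have $H^1(S,V)\ne0$. The question, from Robert M. Guralnick and Pham Huu Tiep, "Sectional rank and Cohomology", arXiv:1807.07233 (2018), is whether the constants can be chosen independently of $p$. The answer is yes, in the following stronger form.

**Theorem 2.1.** For each $s\ge0$ there is a constant $C(s)$ such that $\Sigma_p(S)\le C(s)$ for every prime $p$ and every finite nonabelian simple group $S$ with $s_p(S)=s$.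

**Corollary 2.2.** The conjecture holds with $A(s)=B(s)=C(s)$: for every $p$, every algebraically closed $k$ of characteristic $p$ and every finite nonabelian simple $S$ with $s_p(S)=s$, we have $\dim H^1(S,V)\le C(s)$ for every irreducible $kS$-module $V$, and at most $C(s)$ irreducible $V$ have $H^1(S,V)\neq0$.

The corollary is immediate from (1). The proof of the theorem uses the classification of finite simple groups, the known result just quoted (for finitely many $p$ for each $s$), and published results cited on the way. For large $p$ there are three regimes. For Lie type in characteristic $p$ we build a small projective module that maps onto $k$. For Lie type in another characteristic with bounded rank we cut down to rank one. For alternating groups, and classical groups of unbounded rank, we pass to Hecke algebras and control $P$ and $R$ recursively.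

## 3. Comparing groups; cyclic Sylow subgroups and $s\le1$

**Lemma 3.1.** (a) If $N\trianglelefteq G$, then $\Sigma(G/N)\le\Sigma(G)$.
(b) If $|G:N|=2$ and $p$ is odd, then $\Sigma(N)\le2\Sigma(G)$.
(c) If $G$ has cyclic Sylow $p$-subgroups and no quotient of order $p$, then $\Sigma(G)\le1$.
(d) Let $G=\langle P_i\rangle$ with all $P_i\ge B$, and let $V$ be a $kG$-module with $V^B=0$. Then $H^1(G,V)\to\bigoplus_iH^1(P_i,V)$ is injective.

*Proof.* (a) Irreducible $G/N$-modules are irreducible for $G$, and inflation is injective on $H^1$.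

(b) Let $V$ be an irreducible $kN$-module. By Shapiro's lemma $H^1(N,V)=H^1(G,\mathrm{Ind}\,V)$. The restriction of $\mathrm{Ind}\,V$ to $N$ is the sum of $V$ and a conjugate, so it is semisimple, and averaging $N$-projections over $G/N$ ($2$ is invertible) shows that $\mathrm{Ind}\,V$ is semisimple. An irreducible $W$ occurs in it with multiplicity $\dim\mathrm{Hom}_G(W,\mathrm{Ind}\,V)=\dim\mathrm{Hom}_N(W,V)$. Hence
$$\Sigma(N)=\sum_W\dim H^1(G,W)\sum_V\dim\mathrm{Hom}_N(W,V).$$
By Clifford, $W|_N=V_0+gV_0$ for a simple submodule $V_0$ and $g\notin N$. So $W|_N$ is semisimple of length at most $2$, and the inner sum is at most $2$.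

(c) If $p\nmid|G|$ then $\Sigma(G)=0$. Otherwise use the Brauer tree of the principal block (Alperin, *Local Representation Theory*, Ch. V). Its edges are the simple modules of the block. Its vertices are the ordinary characters of the block, except that the exceptional characters, which agree on $p$-regular elements, form one vertex. The edges at a non-exceptional vertex are the constituents of the reduction of that character.

We show that $1_G$ is a non-exceptional vertex. If the exceptional multiplicity exceeded $1$ and $1_G$ were exceptional, some $\chi\neq1_G$ would agree with $1_G$ on $p$-regular elements. Then $\chi$ is linear and trivial on $p$-regular elements, so $G/\ker\chi$ is a nontrivial cyclic $p$-group and $G$ has a quotient of order $p$, a contradiction.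

The reduction of $1_G$ is irreducible, so the vertex $1_G$ is a leaf. Now $\mathrm{rad}\,P(k)/\mathrm{soc}\,P(k)$ is the direct sum of two uniserial (or zero) modules attached to the two ends of the edge $k$, and the one attached to the non-exceptional leaf $1_G$ is $0$. So this quotient is uniserial or zero. If it is zero, $\mathrm{rad}\,P(k)$ is simple or zero. If it is nonzero, the simple module $\mathrm{soc}\,P(k)$ lies in $\mathrm{rad}^2P(k)$: otherwise $\mathrm{soc}\,P(k)\cap\mathrm{rad}^2P(k)=0$, so $\mathrm{rad}^2P(k)=0$, and $\mathrm{rad}\,P(k)$ would be semisimple, that is, contained in the socle. In all cases the head of $\mathrm{rad}\,P(k)$ is simple or zero, and Lemma 1.1(c) gives $\Sigma(G)\le1$.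

(d) Let $d$ be a cocycle with $d(g)=gv_i-v_i$ on $P_i$. For $g\in P_i\cap P_j$ we get $g(v_i-v_j)=v_i-v_j$, so $v_i-v_j\in V^{P_i\cap P_j}\subseteq V^B=0$. All $v_i$ coincide, and $d$ agrees with one coboundary on a generating set of $G$, hence on $G$. $\square$

**The cases $s=0$ and $s=1$.** If $p\nmid|S|$ then $\Sigma_p(S)=0$. If $p\mid|S|$ then $k$ is not projective, $\mathrm{rad}\,P(k)\ne0$, and $\Sigma_p(S)\ge1$. If $s_p(S)=1$, a Sylow $p$-subgroup $Q$ has $|Q/\Phi(Q)|=p$, so $Q$ is cyclic; $S$ has no quotient of order $p$; so $\Sigma_p(S)=1$ by Lemma 3.1(c). Thus $C(0)=0$ and $C(1)=1$ are best possible.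

## 4. $PSL_2(p^a)$: the constant must grow with $s$

We show that $A(s)\ge s$ for all $s\ge1$. The case $s=1$ has just been done. Let $s=a\ge2$, $p\ge5$, $q=p^a$, $S=PSL_2(q)$. Its Sylow $p$-subgroups are elementary abelian of order $q$, so $s_p(S)=a$.

Let $H^0(2p-2)$ be the space of binary forms of degree $2p-2$ over $k$, of dimension $2p-1$. As an $SL_2(k)$-module it has simple socle $L(2p-2)=L(p-2)\otimes L(1)^{[1]}$, of dimension $2(p-1)$ (it is spanned by all monomials except $x^{p-1}y^{p-1}$). The quotient is one-dimensional, hence trivial.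

A monomial $x^iy^{2p-2-i}$ has torus weight $2i-(2p-2)$, of absolute value at most $2p-2<q-1$. So the vectors of $H^0(2p-2)$ fixed by the diagonal torus of $SL_2(q)$ are the multiples of $x^{p-1}y^{p-1}$, and this monomial is not fixed by $x\mapsto x+y$. Therefore $H^0(2p-2)^{SL_2(q)}=0$, and the exact sequence $0\to L(2p-2)\to H^0(2p-2)\to k\to0$ embeds $k$ in $H^1(SL_2(q),L(2p-2))$.

By Steinberg, $L(2p-2)$ stays irreducible on $SL_2(q)$. Twisting by powers of the Frobenius automorphism, we get nonzero $H^1$ for each of the $a$ modules $L(p-2)^{[i]}\otimes L(1)^{[i+1]}$, $i\in\mathbb Z/a$. They are pairwise non-isomorphic, since $p-2\ne1$. The element $-1$ acts trivially on them, and $p$ is odd, so they are irreducible $kS$-modules with the same $H^1$ over $S$.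

## 5. Counting dimensions on a Sylow subgroup

The most direct way to count the generators of $\mathrm{rad}\,P(k)$ is to restrict to a Sylow $p$-subgroup.

**Lemma 5.1.** Let $U$ be a Sylow $p$-subgroup of $G$. Then
$$\Sigma(G)\le\frac{\dim P(k)}{|U|}-1+\dim H^1(U,k),\qquad\dim H^1(U,k)\le s_p(G).$$

*Proof.* Put $M=\mathrm{rad}\,P(k)$ and write $X_U$ for coinvariants. From $0\to M\to P(k)\to k\to0$ we get the exact sequence $H_1(U,k)\to M_U\to P(k)_U\to k\to0$. Since $P(k)|_U$ is free, $\dim P(k)_U=\dim P(k)/|U|$, so $\dim M_U\le\dim H_1(U,k)+\dim P(k)/|U|-1$. The head of $M$ is $\bigoplus_VV^{\dim H^1(G,V)}$, and $V_U\neq0$ for $V\ne0$ because $U$ is a $p$-group. As $M_U$ maps onto the $U$-coinvariants of the head, $\Sigma(G)\le\dim M_U$. Finally $\dim H_1(U,k)=\dim H^1(U,k)$ is the rank of $U/\Phi(U)$, which is a section of $G$. $\square$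

So it would suffice to bound $\dim P(k)/|U|$ in terms of $s$. This is possible in defining characteristic (Section 6), but fails elsewhere.

**Where it fails: $A_{p+1}$, $p\ge5$.** Here $|U|=p$ and $s=1$. Let $A_{p+1}$ act on the $2$-subsets of $\{1,\dots,p+1\}$. There are $p(p+1)/2$ of them, the stabilizer has order $(p-1)!$, prime to $p$, so the permutation module is projective. Its ordinary character is $1+\chi^{(p,1)}+\chi^{(p-1,2)}$, restricted from $S_{p+1}$. The last two have degrees $p$ and $(p+1)(p-2)/2$, and are irreducible on $A_{p+1}$, the partitions being not self-conjugate. The character of degree $p$ has $p$-defect zero, so it splits off as a projective summand. The rest is a projective module with character $1+\chi^{(p-1,2)}$ mapping onto $k$. The character of $P(k)$ is part of this, contains $1$, and has degree divisible by $p$; so it equals $1+\chi^{(p-1,2)}$, and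
$$\dim P(k)=1+\frac{(p+1)(p-2)}2=\frac{p(p-1)}2 .$$
Lemma 5.1 gives the bound $(p-1)/2$, which is unbounded at $s=1$, whereas $\Sigma=1$. Note, however, that $P(k)$ has only two *ordinary constituents*, whatever $p$ is. In Sections 10 and 11 we count constituents instead of dimensions.

## 6. Lie type in characteristic $p$: the Steinberg module moved to the principal block

Let $\mathbf G$ be simple and simply connected over $k$ with root system $\Phi$, Coxeter number $h$, $N=|\Phi^+|$ and Weyl group $W_\Phi$. Let $p\ge5$, $q=p^a$, let $F$ be the $q$-Frobenius, possibly composed with a graph automorphism, and $G=\mathbf G^F$. A Sylow $p$-subgroup $U$ has order $q^N$. By Lemma 5.1 we want a projective $kG$-module of dimension at most a constant times $q^N$ that maps onto $k$.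

The Steinberg module $St_a=L((q-1)\rho)$ is projective of dimension $q^N$ on $G$ and self-dual, so $St_a\otimes St_a$ is projective and maps onto $k$. But its dimension is $q^{2N}$, and the quotient $q^N$ is unbounded. The remedy is to extract from $St\otimes(\text{something})$ only a small summand, by translation functors.

**Recollections.** "Jantzen" means *Representations of Algebraic Groups*, 2nd ed., Part II. Let $V(\lambda)$, $H^0(\lambda)$ be the Weyl and induced modules and $\chi(\lambda)$ the Euler character, so $\chi(\lambda)=\mathrm{ch}\,H^0(\lambda)$ for dominant $\lambda$. A good filtration is one with factors of the form $H^0(\lambda)$. Its multiplicities are determined by the character, since the $\chi(\lambda)$ with $\lambda$ dominant are linearly independent, and the multiplicity of $H^0(\lambda)$ in $Z$ is $\dim\mathrm{Hom}_{\mathbf G}(V(\lambda),Z)$. Let $W_p=W_\Phi\ltimes p\mathbb Z\Phi$ act by $w\cdot\lambda=w(\lambda+\rho)-\rho$. Its reflection hyperplanes are $\langle\lambda+\rho,\beta^\vee\rangle=jp$ with $\beta\in\Phi^+$,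 $j\in\mathbb Z$. Let $C=\{\lambda:0<\langle\lambda+\rho,\beta^\vee\rangle<p\ \forall\beta\in\Phi^+\}$ be the bottom alcove and $\overline C_{\mathbb Z}$ the set of weights in its closure. For $\lambda,\mu\in\overline C_{\mathbb Z}$ the translation functor $T_\lambda^\mu$ projects to the summand belonging to $W_p\cdot\lambda$, tensors with a certain module, and projects to the summand belonging to $W_p\cdot\mu$. From Jantzen, Chapter 7:

- (J1) $T_\lambda^\mu$ is exact, and $T_\lambda^\mu$, $T_\mu^\lambda$ are adjoint on both sides.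
- (J2) $T_\lambda^\mu$ is a direct summand of the functor of tensoring with a finite-dimensional module, which may be taken to be $H^0(\nu)$ with $\nu$ the dominant weight in $W_\Phi(\mu-\lambda)$. Tensor products and block components of modules with good filtrations have good filtrations, so $T_\lambda^\mu$ preserves good filtrations.
- (J3) $T_\lambda^\mu\chi(w\cdot\lambda)=\sum_{w_1}\chi(ww_1\cdot\mu)$ for $w\in W_p$, with $w_1$ running over $\mathrm{Stab}(\lambda)/(\mathrm{Stab}(\lambda)\cap\mathrm{Stab}(\mu))$.

**Example: $SL_2$.** Weights are integers, $C$ is $-1<\lambda<p-1$, and $St=H^0(p-1)$ with $p-1\in\overline C_{\mathbb Z}$ stabilized by the reflection $\lambda\mapsto2p-2-\lambda$. By (J3), $X=T_{p-1}^0St$ has character $\chi(0)+\chi(2p-2)$ and dimension $1+(2p-1)=2p$. By adjunction, $\mathrm{Hom}(X,k)=\mathrm{Hom}(St,T_0^{p-1}k)=\mathrm{Hom}(St,H^0(p-1))\neq0$. So $2p$ dimensions replace the $p^2$ of $St\otimes St$. In higher rank the weight $(p-1)\rho$ is not in $\overline C$, and we must walk from its alcove back to $C$.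

**Proposition 6.1.** There are constants $p_\Phi,D_\Phi\ge1$ depending only on $\Phi$ such that $\dim P_G(k)\le D_\Phi^{\,a}|U|$ for $p\ge p_\Phi$.

*Proof.* Let $p\ge h$. As $\langle\rho,\beta^\vee\rangle\le h-1<p$, the weight $0$ lies in $C$ and has trivial stabilizer in $W_p$.

**Step 1: weights on single walls.** For each reflection $\sigma$ in a wall of $C$ we choose $\mu_\sigma\in\overline C_{\mathbb Z}$ with stabilizer $\{1,\sigma\}$. Write $\mu_\sigma+\rho=\sum a_j\varpi_j$ and $\alpha_0^\vee=\sum c_j\alpha_j^\vee$ with $\alpha_0$ the highest short root. The walls of $C$ lie in the hyperplanes $a_i=0$ and $\sum c_ja_j=p$. For the wall of $\alpha_i$ take $a_i=0$ and $a_j=1$ for $j\ne i$; then $\sum c_ja_j\le h-1<p$. For the affine wall solve $\sum c_ja_j=p$ with all $a_j\ge1$. This is possible for all large $p$ because $\gcd(c_j)=1$: a root of the dual root system is conjugate under $W_\Phi$ to a simple root, hence belongs to a basis of the lattice spanned by the $\alpha_j^\vee$. In each case $\mu_\sigma$ lies on exactly one wall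 of $C$. Stabilizers of points of $\overline C$ are generated by the reflections in the walls of $C$ containing them, so the stabilizer is $\{1,\sigma\}$. Fix $p_\Phi\ge h$ accordingly, and put $\theta_\sigma=T_{\mu_\sigma}^0T_0^{\mu_\sigma}$, which is adjoint to itself on both sides. By (J3), $\theta_\sigma$ sends $\chi(y\cdot0)$ to $\chi(y\cdot0)+\chi(y\sigma\cdot0)$.

**Step 2: the gallery.** Let $St=L((p-1)\rho)=V((p-1)\rho)=H^0((p-1)\rho)$, and let $\mu_0$ be the element of $\overline C_{\mathbb Z}$ in $W_p\cdot(p-1)\rho$. Since $(p-1)\rho+\rho=p\rho$ lies on a reflection hyperplane for every positive root, its stabilizer contains a reflection with each linear part $s_\beta$, so it maps onto $W_\Phi$. The map is injective, as a translation fixing a point is trivial. So $|\mathrm{Stab}(\mu_0)|=|W_\Phi|$. Let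
$$A=\{\lambda:p(\langle\rho,\beta^\vee\rangle-1)<\langle\lambda+\rho,\beta^\vee\rangle<p\langle\rho,\beta^\vee\rangle\ \ \forall\beta\in\Phi^+\}.$$
It contains $(p-2)\rho$, since $0<\langle\rho,\beta^\vee\rangle<p$; so it is an alcove, and its closure contains $(p-1)\rho$. Take a minimal gallery $C=A_0,\dots,A_m=A$ with $A_i=x_i\cdot C$, $x_0=1$, $x_i=x_{i-1}\sigma_i$, where $\sigma_i$ is a reflection in a wall of $C$. It crosses exactly the hyperplanes separating $C$ from $A$, each once. Hence $m=\sum_{\beta>0}(\langle\rho,\beta^\vee\rangle-1)$, which is independent of $p$, and the gallery never crosses a hyperplane $\langle\lambda+\rho,\beta^\vee\rangle=0$. As $\overline A$ meets each $W_p$-orbit once, $x_m\cdot\mu_0=(p-1)\rho$. Put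
$$X=\theta_{\sigma_1}\theta_{\sigma_2}\cdots\theta_{\sigma_m}T_{\mu_0}^0St .$$

**Step 3: $X$ maps onto $k$.** By adjunction $\mathrm{Hom}_{\mathbf G}(X,k)=\mathrm{Hom}_{\mathbf G}(St,Z)$ with $Z=T_0^{\mu_0}\theta_{\sigma_m}\cdots\theta_{\sigma_1}k$. We show by induction on $i$ that $\theta_{\sigma_i}\cdots\theta_{\sigma_1}H^0(0)$ has a good filtration with a factor $H^0(x_i\cdot0)$. It has a good filtration by (J2). By induction and exactness we need only look at $\theta_{\sigma_i}H^0(x_{i-1}\cdot0)$. By (J3), $T_0^{\mu_{\sigma_i}}H^0(x_{i-1}\cdot0)$ has character $\chi(\eta)$ with $\eta=x_{i-1}\cdot\mu_{\sigma_i}$. The weight $\eta$ lies on the common wall of $A_{i-1}$ and $A_i$ and on no other reflection hyperplane, and this wall, being crossed, is not in a wall of the dominant chamber. So $\langle\eta+\rho,\alpha^\vee\rangle>0$ for all simple $\alpha$, and $\eta$ is dominant; hence the module is $H^0(\eta)$. Translating back gives the character $\chi(x_{i-1}\cdot0)+\chi(x_i\cdot0)$. Both weights are dominant, as $A_{i-1}$ and $A_i$ lie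 in the dominant chamber. So $H^0(x_i\cdot0)$ is a factor.

Consequently $Z$ has a good filtration with a part coming from $T_0^{\mu_0}H^0(x_m\cdot0)$, whose character is $\chi(x_m\cdot\mu_0)=\chi((p-1)\rho)$; so $H^0((p-1)\rho)$ is a factor. Since $St=V((p-1)\rho)$, $\dim\mathrm{Hom}(St,Z)$ is the multiplicity of that factor, and it is nonzero.

**Step 4: $\dim X\le D_\Phi p^N$.** By (J3), $T_{\mu_0}^0St$ has character $\sum_{w_1\in\mathrm{Stab}(\mu_0)}\chi(x_mw_1\cdot0)$, with $|W_\Phi|$ terms, and the closure of $x_mw_1\cdot C$ contains $x_mw_1\cdot\mu_0=(p-1)\rho$. Each $\theta_\sigma$ doubles the number of terms. So $\mathrm{ch}\,X$ is a sum of $|W_\Phi|2^m$ Euler characters $\chi(y\cdot0)$, where $y\cdot C$ is reached in at most $m$ steps across walls from an alcove whose closure contains $(p-1)\rho$. On such an initial alcove $|\langle\lambda+\rho,\beta^\vee\rangle|\le p(\langle\rho,\beta^\vee\rangle+1)\le ph$, and each step raises the bound by at most $p$. So $|\langle y\cdot0+\rho,\beta^\vee\rangle|\le p(h+m)$ for all $\beta\in\Phi^+$,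 and Weyl's dimension polynomial $\prod_\beta\langle\lambda+\rho,\beta^\vee\rangle/\langle\rho,\beta^\vee\rangle$ gives $|\dim\chi(y\cdot0)|\le(p(h+m))^N$. Take $D_\Phi=|W_\Phi|2^m(h+m)^N$.

**Step 5: from $X$ to the finite group.** By (J2), $X\mid St\otimes M$ for some $M$. Let $Y=X\otimes X^{[1]}\otimes\cdots\otimes X^{[a-1]}$ (Frobenius twists). Then $Y\mid St_a\otimes M'$ for some $M'$, where $St_a=\bigotimes_{i<a}St^{[i]}=L((q-1)\rho)$. By Steinberg, $St_a|_G$ is irreducible of dimension $q^N=|U|$ and projective (Humphreys, *Modular Representations of Finite Groups of Lie Type*). So $Y|_G$ is projective. By Step 3 each $X^{[i]}$ maps onto $k$, hence so does $Y$. Therefore $P_G(k)\mid Y|_G$ and $\dim P_G(k)\le D_\Phi^{\,a}p^{Na}=D_\Phi^{\,a}|U|$. $\square$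

**Corollary 6.2.** There are $p_1(s)$ and $C_1(s)$ such that $\Sigma_p(S)\le C_1(s)$ whenever $p\ge p_1(s)$, $p\ge5$, $S$ is simple of Lie type in characteristic $p$, and $s_p(S)=s$.

*Proof.* $S=G/Z(G)$ with $G$ as above and $p\nmid|Z(G)|$, so $s_p(G)=s$. We bound $a$ and the rank. The root subgroup of the highest root is $F$-stable with fixed points elementary abelian of order $q$, so $a\le s$. Further,

- $SL_{l+1}(q)\ge SL_2(q)^{\lfloor(l+1)/2\rfloor}$ and $SU_{l+1}(q)\ge SU_2(q)^{\lfloor(l+1)/2\rfloor}$;
- $Sp_{2l}(q)\ge SL_2(q)^l$;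
- $\Omega_M^{(\pm)}(q)\ge\Omega_4^+(q)^{\lfloor(M-2)/4\rfloor}$.

Each factor has order divisible by $p$, so the number of factors is at most $s$ (for $\Omega_M$ note that the kernel of the map from the spin group is a $2$-group). Hence $l\le2s$ in the first case, $l\le s$ in the second, and $M\le4s+5$, $l\le M/2\le 2s+3$ in the third. Exceptional groups have rank at most $8$. In all cases the rank is at most $2s+8$, so finitely many $\Phi$ occur. Let $p_1(s)$ be the largest $p_\Phi$. By Lemma 3.1(a), Lemma 5.1 and Proposition 6.1, $\Sigma(S)\le\Sigma(G)\le D_\Phi^{\,s}-1+s$. $\square$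

## 7. Cross characteristic, bounded rank: cuspidal constituents in rank one

**Theorem 7.1.** Let $\mathbf G$ be simple simply connected of rank $l$ over $\overline{\mathbb F}_r$, $F$ a Steinberg endomorphism, $G=\mathbf G^F$, $p\ge5$, $p\ne r$, and let $W$ be the relative Weyl group. Then $\Sigma_p(G)\le(4l+1)|W|^2$.

*Notation.* Let $B=UT$ be a Borel subgroup of $G$, with $T$ the $F$-fixed points of a maximally split torus and $U$ an $r$-group, and let $T=T_p\times T_{p'}$. Put $B'=UT_{p'}$. Since $B/U$ is abelian, $B'\trianglelefteq B$; it is a $p'$-group, and $B/B'\cong T_p$ has rank at most $l$. Taking $B'$-fixed points or $U$-fixed points is exact. Let $e=|B'|^{-1}\sum_{b\in B'}b$, so $V^{B'}=eV$. Let $\Delta$ be the set of simple reflections of $W$; $|\Delta|\le l$. For $\sigma\in\Delta$ let $P_\sigma=L_\sigma U_\sigma$ be the minimal parabolic, $U_\sigma=O_r(P_\sigma)$, $|P_\sigma:B|=q_\sigma+1$. For example, in $G=SL_2(q)$ there is one $\sigma$, $P_\sigma=G$ and $q_\sigma=q$. The proof treats separately the $V$ with $V^B\neq0$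 (few of them) and those with $V^B=0$ (a priori many; we push them into rank one).

**Step 1: modules with $B'$-fixed vectors.** *There are at most $|W|$ irreducible $V$ with $V^{B'}\neq0$. For these $\dim V^{B'}\le|W|$ and $T_p$ acts trivially on $V^{B'}$. If $V^B=0$ then $V^{B'}=0$; and $V^{B'}=0$ iff $(V^*)^{B'}=0$.*

Since $T_p$ normalizes $B'$ and representatives $\dot w$ normalize $T_p$, $B\dot wB=B'\dot wT_pB'$. Hence $E=ekGe$ is spanned by the elements $(e\dot we)t$ with $w\in W$, $t\in T_p$, and $t\,e\dot we=e\dot we\,t^{\dot w}$. Let $I$ be the augmentation ideal of $kT_p$, which is nilpotent and stable under all $\dot w$. Then $EI=IE$ is a nilpotent ideal of $E$, and $E/EI$ is spanned by the images of the $e\dot we$, so $\dim E/EI\le|W|$. Now $V\mapsto eV$ is a bijection from irreducible $V$ with $eV\ne0$ to simple $E$-modules, and simple $E$-modules are modules for $E/EI$. So there are at most $|W|$, of dimension at most $|W|$, and $I$ kills them. If $V^{B'}\neq0$, the $p$-group $T_p$ has nonzero fixed points on it, so $V^B\ne0$.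 The last claim holds because $B'$ is a $p'$-group.

**Step 2: the irreducible $V$ with $V^B\ne0$ contribute at most $(l+1)|W|^2$.** From $0\to k\to k[G/B]\to Y\to0$ and $\mathrm{Ext}^1_G(V^*,k[G/B])=\mathrm{Ext}^1_B(V^*,k)=H^1(B,V)$,
$$\dim H^1(G,V)=\dim\mathrm{Ext}^1_G(V^*,k)\le\dim\mathrm{Hom}_G(V^*,Y)+\dim H^1(B,V).\tag{2}$$
The module $k[G/B']$ is projective, and it maps onto $V^*$ because $(V^*)^{B'}\ne0$; so $P(V^*)\mid k[G/B']$. Hence
$$\dim\mathrm{Hom}_G(V^*,Y)\le[k[G/B]:V^*]\le\dim\mathrm{Hom}_G(k[G/B'],k[G/B])=|B'\backslash G/B|=|W|,$$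
as $B\dot wB=B'T_p\dot wB=B'\dot wB$. Since $B'$ is a normal $p'$-subgroup of $B$, $H^1(B,V)=H^1(T_p,V^{B'})=\mathrm{Hom}(T_p,k)\otimes V^{B'}$, of dimension at most $l|W|$. So each of at most $|W|$ modules contributes at most $(l+1)|W|$.

**Step 3: reduction to $P_\sigma$.** From now on $V^B=0$ and $H^1(G,V)\neq0$. Then $V^{B'}=0$ and $H^1(B,V)=H^1(T_p,V^{B'})=0$. By Lemma 3.1(d) for the $P_\sigma$, $\dim H^1(G,V)\le\sum_\sigma\dim H^1(P_\sigma,V)$. If $p\nmid q_\sigma+1$, restriction embeds $H^1(P_\sigma,V)$ in $H^1(B,V)=0$. So let $p\mid q_\sigma+1$, and put $Y_\sigma=k[P_\sigma/B]/k$. As in (2), $\dim H^1(P_\sigma,V)\le\dim\mathrm{Hom}_{P_\sigma}(V^*,Y_\sigma)$.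

The group $U$ has on $P_\sigma/B$ one fixed point and one orbit of size $q_\sigma$. So $k[P_\sigma/B]^U$ is two-dimensional and $Y_\sigma^U$ is one-dimensional, spanned by the image of the fixed point $\delta_B$, with trivial $T$-action. Because $p\mid q_\sigma+1$, the augmentation induces a map $Y_\sigma\to k$, and it sends the image of $\delta_B$ to $1$. Let $Q_\sigma$ be its kernel; then $Q_\sigma^U=0$.

Let $\varphi:V^*\to Y_\sigma$ be a $P_\sigma$-map. As $T$ acts trivially on $Y_\sigma^U$, $\varphi(V^*)^U=\varphi(V^*)^{B'}$, which is the image of $(V^*)^{B'}=0$. So $\varphi(V^*)^U=0$ and, by coprime action, $\varphi(V^*)=[\varphi(V^*),U]$, which maps to $0$ in $k$. Thus $\varphi(V^*)\subseteq Q_\sigma$. Moreover $U_\sigma\trianglelefteq P_\sigma$ lies in $B$, so it acts trivially on $P_\sigma/B$, and $\varphi$ factors through $(V^*)_{U_\sigma}\cong(V^*)^{U_\sigma}$. Therefore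
$$\dim H^1(P_\sigma,V)\le\dim\mathrm{Hom}_{L_\sigma}\big((V^*)^{U_\sigma},Q_\sigma\big).\tag{3}$$

**Step 4: $\mathrm{soc}_{L_\sigma}(Q_\sigma)$ has length at most $3$.** Let $M\trianglelefteq L_\sigma$ be generated by the two opposite root subgroups of $L_\sigma$. As derived subgroups of Levi subgroups of $\mathbf G$ are simply connected, $M$ is one of $SL_2(q')$, $SU_3(q')$, ${}^2B_2(q')$, ${}^2G_2(q')$, with $q_\sigma=q',\,q'^3,\,q'^2,\,q'^3$ respectively. We have $U\cap L_\sigma=U\cap M$, and $M$ is transitive on $P_\sigma/B$, which we identify with $M/(M\cap B)$. By Clifford, $\mathrm{soc}_{L_\sigma}Q_\sigma\subseteq\mathrm{soc}_MQ_\sigma$, so it suffices to bound the length of $\mathrm{soc}_MQ_\sigma$.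

*$M=SU_3(q')$ and $p\mid q'+1$.* By Okuyama–Waki (*Decomposition numbers of $SU(3,q^2)$*, J. Algebra 255 (2002)), for $p\ge5$ the reduction modulo $p$ of the Steinberg character, of degree $q'^3$, is $1+2\theta+\varphi$ with $\theta,\varphi$ irreducible of degrees $q'(q'-1)$ and $(q'-1)(q'^2-q'+1)$. The permutation character on $P_\sigma/B$ is $1+\mathrm{St}$. Removing two trivial factors, $Q_\sigma|_M$ has Brauer character $2\theta+\varphi$ and length $3$.

*All other cases.* We check that $M$ has cyclic Sylow $p$-subgroups and no quotient of order $p$; recall $p\ge5$ and $p\mid q_\sigma+1$.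

- $SL_2(q')$: $p\mid q'+1$, so $p\nmid q'(q'-1)$, and a cyclic torus of order $q'+1$ contains a Sylow $p$-subgroup. Here $q'\ge4$, so $M$ is perfect.
- $SU_3(q')$ with $p\nmid q'+1$: $p\mid q'^2-q'+1$. This number is prime to $q'(q'-1)$ and has no prime factor $\ge5$ in common with $q'+1$. As $|M|=q'^3(q'-1)(q'+1)^2(q'^2-q'+1)$, a cyclic torus of order $q'^2-q'+1$ contains a Sylow $p$-subgroup. Here $q'\ge3$, so $M$ is perfect.
- ${}^2B_2(q')$: $|M|=q'^2(q'^2+1)(q'-1)$ and $q_\sigma+1=q'^2+1=(q'+\sqrt{2q'}+1)(q'-\sqrt{2q'}+1)$. The two factors are coprime, are orders of cyclic tori, and are prime to $q'(q'-1)$. The group $M$ is perfect, or it is ${}^2B_2(2)\cong5:4$, which has no quotient of order $5$.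
- ${}^2G_2(q')$: $|M|=q'^3(q'^3+1)(q'-1)$ and $q_\sigma+1=q'^3+1=(q'+1)(q'+\sqrt{3q'}+1)(q'-\sqrt{3q'}+1)$. Common prime factors of two of these three, or of $q'^3+1$ with $q'(q'-1)$, are at most $3$; so the $p$-part of $|M|$ divides exactly one of the three factors. There are cyclic subgroups of orders $(q'+1)/4$ and $q'\pm\sqrt{3q'}+1$. The group $M$ is perfect, or it is ${}^2G_2(3)\cong PSL_2(8).3$, which has no quotient of order $p\ge5$.

Let $X$ be a simple submodule of $Q_\sigma|_M$. As $U=(U\cap M)U_\sigma$ and $U_\sigma$ acts trivially, $X^{U\cap M}\subseteq Q_\sigma^U=0$. So $X_{U\cap M}=0$, and $\mathrm{Hom}_M(X,k[M/M\cap B])=\mathrm{Hom}_{M\cap B}(X,k)=0$. From $0\to k\to k[M/M\cap B]\to Y_\sigma\to0$ we see that $\mathrm{Hom}_M(X,Q_\sigma)\subseteq\mathrm{Hom}_M(X,Y_\sigma)$ embeds in $\mathrm{Ext}^1_M(X,k)=H^1(M,X^*)$. Summing over the simple $X$, the length of $\mathrm{soc}_MQ_\sigma$ is at most $\Sigma(M)\le1$ by Lemma 3.1(c).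

**Step 5: summing over the $V$ of Step 3.** Let $V'=V^*$ and let $X_1,\dots,X_c$ ($c\le3$) be the constituents of $\mathrm{soc}_{L_\sigma}Q_\sigma$, with multiplicity. As $Q_\sigma$ embeds in the direct sum of the injective hulls of the $X_j$,
$$\dim\mathrm{Hom}_{L_\sigma}(V'^{U_\sigma},Q_\sigma)\le\sum_j[V'^{U_\sigma}:X_j].\tag{4}$$

*$V'^{U_\sigma}$ has only cuspidal composition factors.* Since $\mathrm{Ext}^1_G(V',k[G/B])=H^1(B,V)=0$ while $\mathrm{Ext}^1_G(V',k)=H^1(G,V)\ne0$, there is a nonzero map from the simple module $V'$ to $k[G/B]/k$, an embedding. The $U$-orbits $U\dot wB/B$ on $G/B$ are $T$-stable, so $T$ acts trivially on $k[G/B]^U$, hence on its image $(k[G/B]/k)^U\supseteq V'^U$. So $V'^U=V'^{B'}=0$. By exactness of $(U\cap L_\sigma)$-fixed points, and $(V'^{U_\sigma})^{U\cap L_\sigma}=V'^U=0$, no composition factor of $V'^{U_\sigma}$ has a nonzero $U\cap L_\sigma$-fixed vector; that is, they are cuspidal modules of the rank one group $L_\sigma$.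

*Counting.* Suppose $V'^{U_\sigma}\neq0$ and let $X'$ be a simple quotient of it, inflated to $P_\sigma$. Since $V'^{U_\sigma}\cong V'_{U_\sigma}$, $\mathrm{Hom}_G(V',\mathrm{Ind}_{P_\sigma}^GX')=\mathrm{Hom}_{L_\sigma}(V'_{U_\sigma},X')\ne0$, so $V'\subseteq\mathrm{Ind}_{P_\sigma}^GX'$. By the Mackey formula for Harish-Chandra functors (valid over $k$ as $r\neq p$: Dipper–Fleischmann, Math. Z. 211 (1992)), $(\mathrm{Ind}_{P_\sigma}^GX')^{U_\sigma}$ is built from one term for each double coset in $W_\sigma\backslash W/W_\sigma$ ($W_\sigma=\{1,\sigma\}$), with representative $n$. The term first applies Harish-Chandra restriction from ${}^nL_\sigma$ to $L_\sigma\cap{}^nL_\sigma$ to ${}^nX'$. As $X'$ is cuspidal, this is zero unless $n$ normalizes $L_\sigma$, and then the term is ${}^nX'$. So the composition factors are modules ${}^nX'$, at most one for each double coset. Two consequences follow.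

If $[V'^{U_\sigma}:X_j]\neq0$, then $X_j\cong{}^nX'$ for one of these $n$, so $X'$ is one of at most $|W|$ conjugates of $X_j$. For fixed $X'$,
$$\sum_{V'}[V'^{U_\sigma}:X_j]\le[(\mathrm{Ind}_{P_\sigma}^GX')^{U_\sigma}:X_j]\le|W|,$$
the sum running over the pairwise non-isomorphic simple $V'$ that embed in $\mathrm{Ind}_{P_\sigma}^GX'$, because their direct sum embeds in the socle of $\mathrm{Ind}_{P_\sigma}^GX'$. Summing over $X'$ (at most $|W|$), $j$ (at most $3$) and $\sigma$ (at most $l$), and using (3), (4), the $V$ of Step 3 contribute at most $3l|W|^2$. Together with Step 2 this proves $\Sigma_p(G)\le(4l+1)|W|^2$. $\square$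

This bound is useless when the rank is not bounded, since $|W|$ grows. The remaining groups, of large rank, are handled through their Hecke algebras.

## 8. From a BN-pair to its Iwahori–Hecke algebra

The Iwahori–Hecke algebra $H$ of a Coxeter group $(W,\Delta)$ with parameters $q_\sigma$ has basis $T_w$ ($w\in W$), generators $T_\sigma$ with $(T_\sigma-q_\sigma)(T_\sigma+1)=0$, and the braid relations. Its distinguished module $\mathbf 1$ is the index representation $T_\sigma\mapsto q_\sigma$, and $\Sigma(H)$ is defined as in Section 1. Example: for $|\Delta|=1$, $H=k[T]/((T-q)(T+1))$. If $q\ne-1$, it is semisimple and $\Sigma(H)=0$; if $q=-1$, then $H\cong k[x]/(x^2)$ and $\Sigma(H)=1$.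

**Proposition 8.1.** Let $G$ have a BN-pair with Weyl group $(W,\Delta)$ whose Coxeter graph is bipartite, let $q_\sigma=|B\sigma B/B|$, and suppose $p\nmid|B|\prod_\sigma(1+q_\sigma)$ and the $q_\sigma$ are nonzero in $k$. Let $H$ be the Iwahori–Hecke algebra of $W$ over $k$ with parameters $q_\sigma$. Then $\Sigma(G)\le\Sigma(H)$.

*Proof.* Let $e=|B|^{-1}\sum_{b\in B}b$. By Iwahori $ekGe\cong H$, with $T_w$ corresponding to $|B|^{-1}\sum_{x\in BwB}x$; so the trivial module gives $ek=\mathbf 1$.

**Step 1: $V^B=0$ implies $H^1(G,V)=0$.** Let $I,I'$ be the color classes of $\Delta$. The reflections in $I$ commute, so $|P_I|=|B|\prod_{\sigma\in I}(1+q_\sigma)$, prime to $p$; likewise $|P_{I'}|$. Also $\langle P_I,P_{I'}\rangle=G$. By Lemma 3.1(d), $H^1(G,V)$ embeds in $H^1(P_I,V)\oplus H^1(P_{I'},V)=0$.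

**Step 2: $V^B\neq0$.** The map $V\mapsto eV$ is a bijection from irreducible $V$ with $eV\ne0$ to simple $H$-modules. It remains to show that the linear map $\mathrm{Ext}^1_G(k,V)\to\mathrm{Ext}^1_H(\mathbf 1,eV)$ is injective. Let $0\to V\to E\to k\to0$ be non-split, and suppose that $eE$ splits, with $x\in eE$ spanning a copy of $\mathbf 1$ mapping onto $k$. A maximal submodule of $E$ other than $V$ would meet $V$ in $0$ and be a complement; so $V$ is the unique maximal submodule. As $x\notin V$, $kGx=E$. Hence $eE=ekGe\,x=kx$, which forces $eV=0$, a contradiction. $\square$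

## 9. Restricting extensions of Hecke algebra modules to parabolic subalgebras

**Case I.** $H_n=H_n(Q,v)$ is the Hecke algebra of type $B_n$ over $k$: generators $T_0,\dots,T_{n-1}$, $(T_0-Q)(T_0+1)=0$, $(T_i-v)(T_i+1)=0$ for $i\ge1$, and braid relations. Here $Q,v\in k^\times$, and $v$ has multiplicative order $e\ge3$.

**Case II.** $H_n=kS_n$ with $T_i=(i,i+1)$, $v=1$ (no $T_0$), $p\ge3$, and $e:=p$.

In both cases $H_0=k$, and $H(S_u)$ is the algebra of type $A_{u-1}$ with parameter $v$. The goal of Sections 9–11 is the following.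

**Theorem 9.1.** For each integer $c\ge1$ there is $D(c)$ (independent of $p,e,Q,v,n$) with $\Sigma(H_n)\le D(c)$ whenever $n\le ce$.

Let $H$ be any Iwahori–Hecke algebra as above, $\chi$ its index character, $q_w=\chi(T_w)$. For a set $J$ of generators let $H_J$ be the parabolic subalgebra ($H$ is free over it) with group $W_J$, and put $M^{(J)}=\{m\in M:T_\sigma m=q_\sigma m\ \forall\sigma\in J\}=\mathrm{Hom}_{H_J}(\mathbf 1,M)$. An extension $E=M\oplus ky$ with $ay=\chi(a)y+d(a)$ shows that $\mathrm{Ext}^1_H(\mathbf 1,M)$ is the space of linear maps $d:H\to M$ with $d(ab)=a\,d(b)+d(a)\chi(b)$ (cocycles), modulo the maps $a\mapsto am-\chi(a)m$ (the coboundary of $m$). A cocycle that vanishes on generators is zero.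

**Lemma 9.2.** If $J_1\cup J_2$ is the set of all generators, then
$$\dim\mathrm{Ext}^1_H(\mathbf 1,M)\le\sum_{i=1}^2\dim\mathrm{Ext}^1_{H_{J_i}}(\mathbf 1,M)+\dim M^{(J_1\cap J_2)}.$$

*Proof.* We bound the kernel of restriction to $H_{J_1}$ and $H_{J_2}$. Let $d|_{H_{J_i}}$ be the coboundary of $m_i$. On $J_1\cap J_2$ both descriptions hold, so $m_1-m_2\in M^{(J_1\cap J_2)}$. As $m_i$ is unique up to $M^{(J_i)}$, and a coboundary gives $m_1=m_2$, we get a well-defined linear map from the kernel to $M^{(J_1\cap J_2)}/(M^{(J_1)}+M^{(J_2)})$. If the image is zero, we can adjust to $m_1=m_2$; then $d$ agrees with the coboundary of $m_1$ on all generators, hence everywhere. So the map is injective. $\square$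

**Lemma 9.3.** Let $D$ be the set of minimal length representatives of $W/W_J$. If $\sum_{x\in D}q_x\neq0$ in $k$, then $\mathrm{Ext}^1_H(\mathbf 1,M)\to\mathrm{Ext}^1_{H_J}(\mathbf 1,M)$ is injective.

*Proof.* Let $0\to M\to E\to\mathbf 1\to0$ split over $H_J$: there is $y\in E$ lifting $1$ with $T_wy=q_wy$ for $w\in W_J$. Put $z=\sum_{x\in D}T_xy$; it maps to $\sum_{x\in D}q_x\ne0$. Let $\sigma$ be a generator and $x\in D$. By Deodhar's lemma either $\sigma x\in D$, or $\sigma x=xt>x$ with $t\in J$. In the second case $q_t=q_\sigma$ since $\sigma,t$ are conjugate, and $T_\sigma T_xy=T_xT_ty=q_\sigma T_xy$. If $x<\sigma x$ are both in $D$, then from $T_\sigma^2=(q_\sigma-1)T_\sigma+q_\sigma$ we get $T_\sigma(T_x+T_{\sigma x})y=T_{\sigma x}y+(q_\sigma-1)T_{\sigma x}y+q_\sigma T_xy=q_\sigma(T_x+T_{\sigma x})y$. Thus $T_\sigma z=q_\sigma z$ for all $\sigma$, and $E$ splits. $\square$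

## 10. A recursion for $P_n$ and $R_n$ that branches only at critical $n$

Let $P_n=P(\mathbf 1_n)$ for $H_n$ and let $R_n$ be the projective cover of $\mathrm{rad}\,P_n$. Put $a_n(M)=\dim\mathrm{Hom}_{H_n}(\mathbf 1,M)\le\dim\mathrm{Hom}(P_n,M)$ and $b_n(M)=\dim\mathrm{Ext}^1_{H_n}(\mathbf 1,M)\le\dim\mathrm{Hom}(R_n,M)$ (Lemma 1.1(a)). We look for projective modules that contain $P_n$ and $R_n$ as summands.

The first idea is to go up one step at a time. Certainly $P_n\mid\mathrm{Ind}_{H_{n-1}}^{H_n}P_{n-1}$, and Lemma 9.2 gives a similar statement for $R_n$. But if we estimate the number of ordinary constituents in this way, each step can multiply the bound by the number of ways to add a box. There are $n$ steps, $n$ may be as large as $ce$, and the resulting bound depends on $e$. The way out is that the one-step argument is needed at only boundedly many $n$; the stretches between them can be crossed in one move by Lemma 9.3.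

**Definition.** Call $m\ge1$ *critical* if $e\mid m$ or (Case I) $1+Qv^{m-1}=0$. Let $\kappa(n)$ be the number of critical $m\le n$.

In Case II the critical numbers are the multiples of $p$. If $Q=v=q$, the second condition reads $q^m=-1$. Each condition holds on at most one residue class mod $e$, so
$$\kappa(n)\le2c\quad\text{for }n\le ce .\tag{5}$$

**Lemma 10.1.** Let $n\ge1$ be noncritical, $m$ the largest critical number $<n$ ($m=0$ if there is none), $u=n-m$, and let $H_{m,u}\cong H_m\otimes H(S_u)$ be the parabolic subalgebra omitting $T_m$. Then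
$$R_n\mid\mathrm{Ind}_{H_{m,u}}^{H_n}(R_m\boxtimes\mathbf 1_u),\qquad P_n\mid\mathrm{Ind}_{H_{m,u}}^{H_n}(P_m\boxtimes\mathbf 1_u).$$

*Proof.* **Step 1: $\mathbf 1_u$ is projective.** Put $[i]_v=1+v+\cdots+v^{i-1}$. Multiples of $e$ are critical and none lies in $m+1,\dots,n$, so $u<e$. Hence $[u]_v!\neq0$. This is the sum of the $q_x$ over $S_u$, so Lemma 9.3 with $J=\emptyset$ embeds $\mathrm{Ext}^1_{H(S_u)}(\mathbf 1_u,M)$ in $\mathrm{Ext}^1_k(k,M)=0$ for all $M$.

**Step 2: restriction to $H_{m,u}$ is injective on $\mathrm{Ext}^1$.** The Poincaré polynomial $\sum_wq_w$ of $B_n$ is $\prod_{i=1}^n[i]_v(1+Qv^{i-1})$, and that of $S_u$ is $[u]_v!$. The Poincaré polynomial of $W$ is the product of $\sum_{x\in D}q_x$ and that of $W_J$. Dividing in the polynomial ring by the Poincaré polynomial of $B_m$ gives the polynomial identity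
$$[u]_v!\sum_{x\in D}q_x=\prod_{i=m+1}^n[i]_v(1+Qv^{i-1})$$
(without the factors $1+Qv^{i-1}$ in Case II). It is essential to divide before specializing, since the factors with $i\le m$ may vanish in $k$. As $m+1,\dots,n$ are noncritical, the right side is nonzero in $k$, so $\sum_{x\in D}q_x\ne0$ and Lemma 9.3 applies.

**Step 3: conclusion.** Put $M^{(u)}=\mathrm{Hom}_{H(S_u)}(\mathbf 1_u,M)$. If $P_\bullet$ is a projective resolution of $\mathbf 1_m$, then $P_\bullet\boxtimes\mathbf 1_u$ is one of $\mathbf 1_m\boxtimes\mathbf 1_u$, so $\mathrm{Ext}^1_{H_{m,u}}(\mathbf 1,M)=\mathrm{Ext}^1_{H_m}(\mathbf 1_m,M^{(u)})$. Hence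
$$b_n(M)\le b_m(M^{(u)})\le\dim\mathrm{Hom}_{H_m}(R_m,M^{(u)})=\dim\mathrm{Hom}_{H_{m,u}}(R_m\boxtimes\mathbf 1_u,M)=\dim\mathrm{Hom}_{H_n}(\mathrm{Ind}(R_m\boxtimes\mathbf 1_u),M),$$
and Lemma 1.1(d) gives the claim on $R_n$. Finally $\mathrm{Ind}(P_m\boxtimes\mathbf 1_u)$ is projective and has a nonzero map to $\mathbf 1_n$. $\square$

**Lemma 10.2.** Let $n\ge2$ be critical. Then $P_n\mid\mathrm{Ind}_{H_{n-1}}^{H_n}P_{n-1}$ and
$$R_n\mid\mathrm{Ind}_{H_{n-1}}^{H_n}R_{n-1}\oplus\mathrm{Ind}_{H_{n-2}}^{H_n}R_{n-2}\oplus\mathrm{Ind}_{H_{n-2}}^{H_n}P_{n-2}.$$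

*Proof.* The claim on $P_n$ holds since $\mathrm{Ind}\,P_{n-1}$ is projective and maps onto $\mathbf 1_n$. Apply Lemma 9.2 with $J_1=\{T_i:i\le n-2\}$ and $J_2=\{T_i:i\neq n-2\}$, so that $H_{J_1}=H_{n-1}$, $H_{J_2}=H_{n-2}\otimes H(S_2)$, $H_{J_1\cap J_2}=H_{n-2}$. For $H_{n-2}\subset H_{J_2}$ the representatives are $1$ and the reflection of $T_{n-1}$, and $1+v\neq0$ since $e\ge3$ (in Case II, since $p\ge3$). So Lemma 9.3 gives $\dim\mathrm{Ext}^1_{H_{J_2}}(\mathbf 1,M)\le b_{n-2}(M)$. Thus $b_n(M)\le b_{n-1}(M)+b_{n-2}(M)+a_{n-2}(M)$, with $M$ restricted on the right. By Lemma 1.1(a) and Frobenius reciprocity the right side is at most $\dim\mathrm{Hom}_{H_n}(X,M)$, where $X$ is the projective module in the claim; use Lemma 1.1(d). $\square$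

The start is $P_0=k$, $R_0=0$, and $P_1\mid H_1$, $R_1\mid H_1$. For the last statement in Case I: a cocycle is determined by $d(T_0)$, so $b_1(M)\le\dim M=\dim\mathrm{Hom}(H_1,M)$. In Case II, $H_1=k$ and $R_1=0$.

## 11. Ordinary constituents, residues, and the bound for $H_n$

To make the recursion quantitative we lift to characteristic zero and count ordinary constituents. Induction over a noncritical stretch produces many constituents, but only few of them have the right residues.

**Lifting.** Let $O$ be the ring of Witt vectors of $k$ and $K=\mathrm{Frac}(O)$. In Case I choose lifts $\hat v,\hat Q\in O$ of $v,Q$ algebraically independent over $\mathbb Q$; this is possible because residue classes in $O$ are uncountable. Then $H_{n,K}$ is split semisimple with simple modules $S^\lambda$ indexed by bipartitions $\lambda=(\lambda^1,\lambda^2)$ of $n$ (Hoefsmit). In Case II they are indexed by partitions. Restriction and induction between parabolic subalgebras are as for Weyl groups (Tits deformation; Geck–Pfeiffer, *Characters of Finite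 Coxeter Groups and Iwahori–Hecke Algebras*). The index representation is $S^{((n),\emptyset)}$ (resp. $S^{(n)}$). Hence:

- (Branching) $\mathrm{Ind}_{H_{n-1}}^{H_n}S^\lambda$ is the multiplicity-free sum over all ways of adding one box.
- (Pieri) $S^\mu$ occurs in $\mathrm{Ind}_{H_{m,u}}^{H_n}(S^\lambda\boxtimes\mathbf 1_u)$ with multiplicity at most $1$, and only if $\mu/\lambda$ is a horizontal strip (no two boxes in a column) in each component.

For Pieri in type $B$: the trivial module of $S_u$ induces to $\sum_{i+j=u}\chi_{((i),(j))}$ on the Weyl group of type $B_u$. Inducing $\lambda\boxtimes((i),(j))$ further applies the usual Pieri rule in each component, and $i,j$ are determined by $\mu$ and $\lambda$.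

A projective $H_n$-module $X$ lifts uniquely to a projective $H_{n,O}$-module $\hat X$, compatibly with induction. Write $K\hat X=\bigoplus(S^\lambda)^{x_\lambda}$,
$$\|X\|=\sum x_\lambda,\qquad\mathrm{supp}\,X=\{\lambda:x_\lambda\ne0\},$$
and let $\mathrm{rows}(X)$ be the maximal number of rows of a component of some $\lambda\in\mathrm{supp}\,X$. The number of indecomposable summands of $X$ is at most $\|X\|$. For instance, in Case II with $n=p+1$, the computation of Section 5 (carried out in $S_{p+1}$) gives $K\hat P_{p+1}=S^{(p+1)}\oplus S^{(p-1,2)}$ for $p\ge5$, so $\|P_{p+1}\|=2$ and $\mathrm{rows}(P_{p+1})=2$.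

**Residues.** Put $L_1=T_0$, $L_{i+1}=\hat v^{-1}T_iL_iT_i$ (Case I), $L_i=\sum_{j<i}(j,i)$ (Case II). Symmetric polynomials in the $L_i$ are central in $H_{n,O}$. On $S^\lambda$ the $L_i$ are simultaneously diagonalizable, with joint eigenvalues given by the residues of the boxes of $\lambda$: the residue of the box in row $i$, column $j$ is $\hat Q\hat v^{j-i}$ (first component) or $-\hat v^{j-i}$ (second component), and $j-i$ in Case II (Hoefsmit; Dipper–James, J. Algebra 146 (1992); Jucys, Murphy). Example: for $(p+1)$ the residues in $\mathbb F_p$ are $0,1,\dots,p-1,0$. For $(p-1,2)$ they are $0,\dots,p-2$ and $-1,0$, the same multiset. For $(p,1)$ the last box has residue $-1$ instead of $0$.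

**Lemma 11.1.** Every $\lambda\in\mathrm{supp}\,P_n\cup\mathrm{supp}\,R_n$ has the same multiset of residues in $k$ as the index representation.

*Proof.* **Step 1: residues are constant on an indecomposable projective.** Let $\hat Z$ be an indecomposable projective $H_{n,O}$-module and $z$ a symmetric polynomial in the $L_i$ over $O$; it acts on $S^\lambda$ by a scalar $\omega_\lambda(z)\in O$. Suppose the $\omega_\lambda(z)$ with $S^\lambda$ in $K\hat Z$ are not all congruent modulo the maximal ideal. Grouping them by residue class factors the minimal polynomial of $z$ on $\hat Z$ as $f_1f_2$ with $f_1,f_2$ monic and coprime modulo the maximal ideal. Then $O[x]/(f_1,f_2)$ is a finitely generated $O$-module that vanishes modulo the maximal ideal, so it is zero by Nakayama, and $O[x]/(f_1f_2)\cong O[x]/(f_1)\times O[x]/(f_2)$. This gives a nontrivial idempotent in $O[z]$ acting on $\hat Z$ by endomorphisms, contradicting indecomposability. Taking $z$ to be the elementary symmetric polynomials, $\prod(x-\mathrm{res})$ modulo the maximal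 ideal is the same for all $\lambda$ in the support, so the residue multisets in $k$ agree.

**Step 2: link to the index representation.** For projective $\hat X$ and an $O$-free $\hat Y$, $\mathrm{Hom}(\hat X,\hat Y)$ is $O$-free, with reduction $\mathrm{Hom}(X,Y)$ and $K$-form $\mathrm{Hom}(K\hat X,K\hat Y)$. From $\mathrm{Hom}(P_n,\mathbf 1)\neq0$ the index representation is in $\mathrm{supp}\,P_n$. If $P(M)\mid R_n$, then $M$ is a composition factor of $P_n$, so $\mathrm{Hom}(P(M),P_n)\ne0$, hence $\mathrm{Hom}(K\hat P(M),K\hat P_n)\neq0$ and the supports of $P(M)$ and $P_n$ intersect. Apply Step 1 to $\hat P_n$ and $\hat P(M)$. $\square$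

**Lemma 11.2.** For $n\le ce$ and $b\ge1$, at most $N(b,c):=(2b(c+1))^{2b}$ bipartitions (partitions) $\lambda$ of $n$ with at most $b$ rows in each component have a prescribed multiset of residues in $k$.

*Proof.* In Case I compute in the group ring $\mathbb Z[k^\times]$, padding components to $b$ rows. Each row telescopes:
$$([v]-1)\sum_{\text{boxes}}[\mathrm{res}]=\sum_{i=1}^b\big([Qv^{\lambda^1_i-i+1}]-[Qv^{1-i}]\big)+\sum_{i=1}^b\big([-v^{\lambda^2_i-i+1}]-[-v^{1-i}]\big).$$
So the multiset $\{Qv^{\lambda_i^1-i+1}\}_i\cup\{-v^{\lambda_i^2-i+1}\}_i$ of $2b$ elements is prescribed. Since $v$ has order $e$, each $\lambda_i^j$ lies in one of at most $2b$ classes mod $e$. Each class has at most $c+1$ members in $[0,n]\subseteq[0,ce]$. So there are at most $2b(c+1)$ possibilities for each of the $2b$ numbers. Case II is the same in the group ring of the additive group $\mathbb F_p$, with $[1]-[0]$ in place of $[v]-1$, and with $b$ in place of $2b$. $\square$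

*Proof of Theorem 9.1.* For $n\le ce$ put $\beta(n)=\max(\mathrm{rows}\,P_n,\mathrm{rows}\,R_n)$ and $\tau(n)=\max(\|P_n\|,\|R_n\|)$. Define $t_0=N(1,c)$ and $t_j=108\,j^2N(3j+1,c)\,t_{j-1}$. We prove by induction on $n$ that
$$\beta(n)\le3\kappa(n)+1,\qquad\tau(n)\le t_{\kappa(n)},\tag{6}$$
and, for critical $n$ with $\kappa(n)=j$, the sharper bounds $\beta(n)\le3j$, $\tau(n)\le108j^2t_{j-1}$. A (bi)partition with at most $b$ rows in each component has at most $2b+2$ addable boxes. So adding one box multiplies $\|\cdot\|$ by at most $2b+2$ and raises the number of rows by at most $1$. Note that $N(b,c)$ increases with $b$, $t_j$ increases with $j$, and $t_0\ge16$.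

*$n=0,1$.* We have $\beta(0)=0$, $\tau(0)=1$, and $\beta(1)\le1$, $\tau(1)\le2$ since $P_1,R_1\mid H_1$. All claims hold.

*$n\ge2$ critical, $\kappa(n)=j$.* Then $\kappa(n-1),\kappa(n-2)\le j-1$, so $\beta'=\max(\beta(n-1),\beta(n-2))\le3j-2$ and $\tau'=\max(\tau(n-1),\tau(n-2))\le t_{j-1}$. By Lemma 10.2 and branching, $\beta(n)\le\beta'+2\le3j$ and
$$\tau(n)\le(2\beta'+2)\tau'+2(2\beta'+2)(2\beta'+4)\tau'\le3(2\beta'+4)^2\tau'\le3(6j)^2t_{j-1}=108j^2t_{j-1}\le t_j.$$

*$n\ge2$ noncritical.* Let $m$ be as in Lemma 10.1, so $\kappa(m)=\kappa(n)=j$, and $m$ is critical if $j\ge1$, $m=0$ if $j=0$. A horizontal strip adds at most one row to a component, so $\beta(n)\le\beta(m)+1\le3j+1$ by Pieri. Also by Pieri, each $\mu$ has multiplicity at most $\tau(m)$ in $P_n$ and in $R_n$. By Lemmas 11.1 and 11.2 their supports have at most $N(\beta(m)+1,c)$ elements. So $\tau(n)\le N(\beta(m)+1,c)\,\tau(m)$, which is at most $N(3j+1,c)\cdot108j^2t_{j-1}=t_j$ if $j\ge1$, and at most $N(1,c)=t_0$ if $j=0$. This proves (6).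

By Lemma 1.1(c), $\Sigma(H_n)$ is the number of indecomposable summands of $R_n$, hence at most $\|R_n\|\le\tau(n)\le t_{2c}$ by (5). Take $D(c)=t_{2c}$. $\square$

## 12. Hecke algebras of types $A$ and $D$

Let $v$ have order $e\ge3$ and $n\le ce$.

**Type $A_{n-1}$:** $\Sigma(H(S_n))\le\Sigma(H_n(1,v))\le D(c)$. Indeed $H(S_n)=H_n(1,v)/(T_0-1)$, and $\mathbf 1$ pulls back to $\mathbf 1$. Simple modules pull back to simple modules, and an extension of $H(S_n)$-modules that splits over $H_n(1,v)$ splits.

**Type $D_n$, $p$ odd:** $\Sigma(H(D_n))\le2\Sigma(H_n(1,v))\le2D(c)$. Let $A=H_n(1,v)$, and let $A_0=H(D_n)$ be the subalgebra generated by $T_1,\dots,T_{n-1},T_0T_1T_0$. Then $T_0^2=1$, $A=A_0\oplus T_0A_0$, conjugation by $T_0$ preserves $A_0$, and $A$ is free over $A_0$ on both sides. The argument parallels Lemma 3.1(b). For a simple $A_0$-module $M$ put $\mathrm{Coind}\,M=\mathrm{Hom}_{A_0}(A,M)$.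

As $A$ is free over $A_0$ and $\mathbf 1$ restricts to $\mathbf 1$, $\mathrm{Ext}^1_{A_0}(\mathbf 1,M)=\mathrm{Ext}^1_A(\mathbf 1,\mathrm{Coind}\,M)$. Over $A_0$, $\mathrm{Coind}\,M$ is the sum of $M$ and its $T_0$-twist, hence semisimple. If $\pi$ is an $A_0$-projection onto an $A$-submodule, then $\frac12(\pi+T_0\pi T_0)$ is again $A_0$-linear (conjugation by $T_0$ preserves $A_0$), commutes with $T_0$, and is a projection onto the same submodule; so $\mathrm{Coind}\,M$ is a semisimple $A$-module. A simple $A$-module $W$ occurs in it with multiplicity $\dim\mathrm{Hom}_{A_0}(W,M)$. If $X$ is a simple $A_0$-submodule of $W$, then $X+T_0X$ is $A$-stable, so $W=X+T_0X$ is semisimple over $A_0$ of length at most $2$, and $\sum_M\dim\mathrm{Hom}_{A_0}(W,M)\le2$. Therefore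
$$\Sigma(A_0)=\sum_W\dim\mathrm{Ext}^1_A(\mathbf 1,W)\sum_M\dim\mathrm{Hom}_{A_0}(W,M)\le2\Sigma(A).$$

## 13. Alternating groups, and classical groups in cross characteristic

**Proposition 13.1.** Let $p\ge3$ and $s=s_p(A_n)$. Then $\Sigma(A_n)\le2D(s+1)$.

*Proof.* Disjoint $p$-cycles generate an elementary abelian subgroup of rank $\lfloor n/p\rfloor$, so $\lfloor n/p\rfloor\le s$ and $n\le(s+1)p$. By Theorem 9.1 (Case II, $e=p$, $c=s+1$), $\Sigma(S_n)\le D(s+1)$; use Lemma 3.1(b). $\square$

**Proposition 13.2.** Let $p\ge5$ and let $S=G/Z(G)$ be simple, with $G$ one of $SL_d(q)$, $SU_d(q)$, $Sp_{2n}(q)$, $Spin_d^{(\pm)}(q)$, $p\nmid q$, $s=s_p(S)$. Then $\Sigma_p(S)$ is bounded in terms of $s$.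

*Proof.* For $q$ even and $d$ odd, treat $Spin_d$ as $Sp_{d-1}$. Let $f$ be the order of $q^2$ mod $p$, so $p\mid q^{2f}-1$.

**Step 1: $s$ bounds the rank divided by $f$.** Consider the subgroups

- $SL_{2f}(q)^{\lfloor d/2f\rfloor}\le SL_d(q)$ and $SU_{2f}(q)^{\lfloor d/2f\rfloor}\le SU_d(q)$;
- $Sp_{2f}(q)^{\lfloor n/f\rfloor}\le Sp_{2n}(q)$;
- $SL_{2f}(q)^j\le\Omega^+_{4f}(q)^j\le\Omega_d^{(\pm)}(q)$ with $j=\lfloor(d-2)/4f\rfloor$.

Each factor has order divisible by $q^{2f}-1$, hence by $p$. So there are elementary abelian $p$-subgroups of rank equal to the number of factors. The center of $G$ is cyclic for $SL_d$, $SU_d$, so passing to $S$ costs at most $1$ in the rank. It is a $2$-group otherwise, and so is the kernel of $Spin_d\to\Omega_d$. Hence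
$$\lfloor d/2f\rfloor\le s+1\ (SL_d,SU_d),\qquad\lfloor n/f\rfloor\le s\ (Sp_{2n}),\qquad\lfloor(d-2)/4f\rfloor\le s\ (Spin_d).\tag{7}$$

**Step 2: $f\le3$.** By (7) the absolute rank is bounded in terms of $s$, and so are $l$ and $|W|$. Theorem 7.1 and Lemma 3.1(a) bound $\Sigma(S)$.

**Step 3: $f\ge4$.** The relative Weyl groups and parameters are (see e.g. Carter, *Finite Groups of Lie Type*):

| $G$ | type | parameters |
|---|---|---|
| $SL_d(q)$ | $A_{d-1}$ | $v=q$ |
| $SU_{2n}(q)$ | $B_n$ | $Q=q$, $v=q^2$ |
| $SU_{2n+1}(q)$ | $B_n$ | $Q=q^3$, $v=q^2$ |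
| $Sp_{2n}(q)$, $Spin_{2n+1}(q)$ | $B_n$ | $Q=v=q$ |
| $Spin^+_{2n}(q)$ | $D_n$ | $v=q$ |
| $Spin^-_{2n+2}(q)$ | $B_n$ | $Q=q^2$, $v=q$ |

All $q_\sigma$ are in $\{q,q^2,q^3\}$. The primes dividing $|B|$ are the prime dividing $q$ and divisors of $q^2-1$. As $f\ge4$, $p\nmid q^2-1$; and $p\nmid1+q^j$ for $j\le3$, since otherwise $q^{2j}\equiv1$ and $f\mid j$. The Coxeter graphs are trees, hence bipartite. So Proposition 8.1 applies, and $\Sigma(S)\le\Sigma(G)\le\Sigma(H)$.

Let $e$ be the order of $v$ in $k^\times$. It is $f$ if $v=q^2$, and $f$ or $2f$ if $v=q$; so $e\ge f\ge4$. Let $n$ be the index of the algebra $H_n$ involved ($n=d$ for $SL_d$). By (7): for $SL_d$, $n=d<2f(s+2)$; for $SU_d$, $n\le d/2<f(s+2)$; for $Sp_{2n}$, $n<f(s+1)$; for $Spin_d$, $d-2<4f(s+1)$, which gives $n\le2f(s+1)$ in each of the three rows. In all cases $n\le2f(s+2)\le2(s+2)e$. By Theorem 9.1 and Section 12, $\Sigma(S)\le2D(2(s+2))$. $\square$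

## 14. Proof of Theorem 2.1

Fix $s$ and let $p_0(s)=\max(5,p_1(s))$ with $p_1(s)$ from Corollary 6.2. For each of the finitely many primes $p<p_0(s)$, the known result of Section 2 gives $\Sigma_p(S)\le A(p,s)B(p,s)$. Let $p\ge p_0(s)$. By the classification $S$ is one of the following.

- A sporadic group or ${}^2F_4(2)'$. There are finitely many pairs $(S,p)$ with $p\mid|S|$, and $\Sigma_p(S)=0$ if $p\nmid|S|$. So $\Sigma_p(S)$ is bounded by an absolute constant.
- An alternating group: Proposition 13.1.
- $\mathbf G^F/Z(\mathbf G^F)$ with $\mathbf G$ simple simply connected. (The other derived groups $Sp_4(2)'\cong A_6$, $G_2(2)'\cong PSU_3(3)$, ${}^2G_2(3)'\cong PSL_2(8)$ are already on the list.) In defining characteristic $p$ use Corollary 6.2. In cross characteristic, exceptional types (including ${}^2B_2,{}^2G_2,{}^2F_4,{}^3D_4$) have rank at most $8$, so Theorem 7.1 and Lemma 3.1(a) give an absolute bound. For classical types use Proposition 13.2.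

In every case $\Sigma_p(S)$ is bounded in terms of $s$ only. This proves Theorem 2.1, and with it the conjecture (Corollary 2.2). $\blacksquare$

## 15. Quasisimple groups

**Proposition 15.1.** If $L$ is quasisimple with $L/Z(L)=S$, then $\Sigma_p(L)=\Sigma_p(S)\le C(s_p(S))$.

*Proof.* Let $V$ be an irreducible $kL$-module. The normal $p$-subgroup $O_p(Z(L))$ acts trivially on $V$. If the $p'$-part $Z'$ of $Z(L)$ acts nontrivially, then $V^{Z'}=0$, as it is a proper submodule, and $H^1(L,V)=0$ because $Z'$ is a normal $p'$-subgroup. Otherwise $V$ is a $kS$-module. For $V=k$, both $H^1(L,k)=\mathrm{Hom}(L,k)$ and $H^1(S,k)$ vanish, as $L$ and $S$ are perfect. For $V\neq k$ the inflation-restriction sequence is $0\to H^1(S,V)\to H^1(L,V)\to\mathrm{Hom}_S(Z(L),V)$. Since $Z(L)$ is central, $S$ acts trivially on it, so the last term consists of homomorphisms into $V^S=0$ and vanishes. Hence $H^1(L,V)=H^1(S,V)$. $\square$
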